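\title{Strata of punctual Hilbert schemes of points of $\mathbb{A}^3$ whose classes are not polynomials in $[\mathbb{A}^1]$}

\begin{abstract}
The ideals of finite codimension in $k[[z,x,y]]$ fall into strata $V_\lambda$ indexed by $2$-dimensional partitions, and the class of the punctual Hilbert scheme of points of $\mathbb{A}^3$ in the Grothendieck group of varieties is the sum of the classes $[V_\lambda]$. It was conjectured that every $[V_\lambda]$ is a polynomial in $L=[\mathbb{A}^1]$. We disprove this: an explicit $\lambda$ of size $14445$ is a counterexample over $\mathbb{F}_p$ for every prime $p\equiv 2\pmod 3$, and over every field there is a counterexample. The proof counts the points of $V_\lambda$ over $\mathbb{F}_q$ modulo $(q-1)^2$. To this precision only ideals homogeneous for a $\mathbb{Z}^2$-grading matter, and for our partitions their number is governed by factorizations of one-variable polynomials into linear factors, some exact and some truncated. The truncated ones are counted by conics in the first result and by curves of genus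 at least $2$ in the second.
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $k$ be a field. The Grothendieck group $K_0(\mathrm{Var}_k)$ is the free abelian group on isomorphism classes of $k$-varieties (reduced separated schemes of finite type over $k$) modulo the relations $[X]=[Y]+[X\setminus Y]$ for closed subvarieties $Y\subseteq X$. It is a commutative ring with $[X][Y]=[X\times Y]$; put $L=[\mathbb{A}^1]$.

The punctual Hilbert scheme $\mathrm{Hilb}_0^{\ell}(\mathbb{A}^3)$ parametrizes the ideals of codimension $\ell$ in $k[[z,x,y]]$. Such an ideal $I$ has a combinatorial invariant, obtained by restricting first to $z=0$ and then to $x=0$. For $a\ge 0$ let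
\[
J_a=\big((I:z^a)+(z)\big)/(z)\subseteq k[[x,y]],
\]
and for $c\ge 0$ define $\lambda_{a,c}$ by
\[
\big((J_a:x^c)+(x)\big)/(x)=(y^{\lambda_{a,c}})\subseteq k[[y]].
\]
The array $\lambda=(\lambda_{a,c})$ is a \emph{$2$-dimensional partition of $\ell$}: its entries are nonnegative integers with sum $\ell$, and they do not increase when $a$ or $c$ increases. It is called the \emph{type} of $I$. Concretely, $\lambda_{a,c}$ is the least $e$ such that $z^ax^cy^e$ is the lexicographically smallest monomial of some element of $I$ (Lemma~\ref{lem:type}). So fixing the type means fixing a monomial ideal $M$ of initial monomials. Let $V_\lambda\subset \mathrm{Hilb}^{\ell}_0(\mathbb{A}^3)$ be the locus of ideals of type $\lambda$, with its reduced structure.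

For $\ell=2$ there are three types. Their strata consist of the single ideal $(z,x,y^2)$, of the ideals $(z,\,y+cx,\,x^2)$, and of the ideals $(x+cz,\,y+c'z,\,z^2)$. They are $\mathbb{A}^0$, $\mathbb{A}^1$ and $\mathbb{A}^2$, which add up to $\mathbb{P}^2$.

In the analogous construction for $k[[x,y]]$, let $\beta$ be the partition dual to the type and $|\beta|$ its number of parts. Then the ideals of a given type and codimension $\ell$ correspond bijectively to the $k$-points of $\mathbb{A}^{\ell-|\beta|}$, and $[\mathrm{Hilb}_0^{\ell}(\mathbb{A}^2)]=\sum_\beta L^{\ell-|\beta|}$, the sum over all partitions $\beta$ of $\ell$. In general, Zhan \cite{Zhan} proves that $[\mathrm{Hilb}^{\ell}_0(\mathbb{A}^{m+1})]=\sum_\lambda[V_\lambda]$, where $\lambda$ runs over the $m$-dimensional partitions of $\ell$ and each $V_\lambda$ is an affine variety with explicit coordinates and relations. For $m=2$ the strata are in general not affine spaces. The following is conjectured in \cite{Zhan}.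

\medskip
\noindent\textbf{Conjecture.} \emph{For every field $k$, every $\ell\ge 1$ and every $2$-dimensional partition $\lambda$ of $\ell$ there is $P\in\mathbb{Z}[t]$, possibly depending on $k$, with $[V_\lambda]=P(L)$ in $K_0(\mathrm{Var}_k)$.}

\medskip
A first test supports it. Rescaling the three variables defines an action of a torus on $V_\lambda$ whose only fixed point is $M$, and accordingly $|V_\lambda(\mathbb{F}_q)|\equiv 1\pmod{q-1}$ (Proposition~\ref{prop:cong}), just as for a polynomial in $q$ with value $1$ at $q=1$. We shall see that the next order of approximation, modulo $(q-1)^2$, behaves differently.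

\subsection{Results}
Fix integers $n\ge 3$ and $b\ge 1$ and put $r=b+n-1$. Let
\[
g_s=n^{2(n-s)}\quad(1\le s\le n-1),\qquad \mu_s=g_1+\dots+g_s\quad(\mu_0=0),\qquad \mu=\mu_{n-1}.
\]
Let $N_a=n$ for $b\le a<r$ and $N_a=0$ for $a\ge r$, and define recursively for $a=b-1,b-2,\dots,0$
\[
C_{b-1}=(r+2)(n^2+\mu),\qquad C_a=(r+2)N_{a+1}\quad (a<b-1),\qquad N_a=C_a+\mu .
\]
The partition $\lambda(n,b)$ has $b$ \emph{long rows} and $n-1$ \emph{short rows} (Figure~\ref{fig:rows}):
\begin{itemize}
\item for $0\le a<b$: $\lambda_{a,c}=n$ if $c<C_a$; $\lambda_{a,c}=n-1-s$ if $C_a+\mu_s\le c<C_a+\mu_{s+1}$, $0\le s\le n-2$; $\lambda_{a,c}=0$ if $c\ge N_a$;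
\item for $1\le t\le n-1$: $\lambda_{b-1+t,c}=n-t$ if $c<n$, and $0$ if $c\ge n$;
\item $\lambda_{a,c}=0$ for $a\ge r$.
\end{itemize}
The definitions give, for $0\le a<b$,
\begin{equation}\label{eq:ineq}
C_a>(r+1)N_{a+1},\qquad C_a\ge n^2+n,\qquad C_a\ge\mu\ge n^2,
\end{equation}
and $N_a$ does not increase with $a$. Since $C_a\ge N_{a+1}$, the array $\lambda(n,b)$ is indeed a $2$-dimensional partition.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\draw[thick] (0,0)--(0,3)--(6,3)--(6,2)--(10,2)--(10,1)--(12,1)--(12,0)--cycle;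
\draw[dashed] (6,0)--(6,2);
\draw[dashed] (10,0)--(10,1);
\node at (3,-0.6) {$C_a$};
\node at (8,-0.6) {$g_1$};
\node at (11,-0.6) {$g_2$};
\node at (-0.5,1.5) {$3$};
\node at (6,-1.6) {rows $a=0,\dots,b-1$};
\draw[thick] (15,0) rectangle (16.5,2);
\node at (15.75,-0.6) {$3$};
\node at (14.5,1) {$2$};
\node at (15.75,-1.6) {row $b$};
\draw[thick] (19,0) rectangle (20.5,1);
\node at (19.75,-0.6) {$3$};
\node at (18.5,0.5) {$1$};
\node at (19.75,-1.6) {row $b+1$};
\end{tikzpicture}
\caption{The rows of $\lambda(3,b)$, not to scale. In row $a$ the exponent of $x$ runs to the right, that of $y$ upwards, and the monomials $z^ax^cy^e$ with $e<\lambda_{a,c}$ lie under the staircase. A long row consists of a block of height $3$ and width $C_a$ and of steps of widths $g_1=81$, $g_2=9$. The short rows are rectangles of width $3$.}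
\label{fig:rows}
\end{figure}

\begin{theorem}\label{thm:A}
Let $\lambda^*=\lambda(3,2)$, a partition of size $14445$. Row $0$ is $3$ for $c<4104$, $2$ for $4104\le c<4185$, $1$ for $4185\le c<4194$; row $1$ is $3$ for $c<594$, $2$ for $594\le c<675$, $1$ for $675\le c<684$; row $2$ is $2$ for $c<3$; row $3$ is $1$ for $c<3$; all other entries are $0$. If $p\equiv2\pmod 3$ is a prime, for instance $p=2$, then there is no $P\in\mathbb{Z}[t]$ with $[V_{\lambda^*}]=P(L)$ in $K_0(\mathrm{Var}_{\mathbb{F}_p})$. In particular the conjecture is false.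
\end{theorem}

\begin{theorem}\label{thm:B}
For every field $k$ there is a $2$-dimensional partition $\lambda$ such that $[V_\lambda]\ne P(L)$ in $K_0(\mathrm{Var}_k)$ for all $P\in\mathbb{Z}[t]$. One may take $\lambda=\lambda(n,b)$ for some $1\le b\le 11$, with $n=6$ if $\operatorname{char}k=5$ and $n=5$ otherwise.
\end{theorem}

\subsection{Outline}
Suppose that $[V_\lambda]=P(L)$ over $\mathbb{F}_p$. Then $|V_\lambda(\mathbb{F}_q)|=P(q)\equiv P(1)+P'(1)(q-1)\pmod{(q-1)^2}$ for all powers $q$ of $p$, so the count modulo $(q-1)^2$ is described by two integers independent of $q$. We compute this count directly. Torus orbits of dimension at least $2$ contribute multiples of $(q-1)^2$. What remains are the ideals whose orbits have dimension at most $1$, that is, the ideals homogeneous for the grading by $\mathbb{Z}^3/\mathbb{Z}u$ for some direction $u\in\mathbb{Z}^3$ (Section~\ref{sec:congruence}).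

The partition $\lambda(n,b)$ is built so that the direction $u=(0,1,-1)$, which allows $y$ to be replaced by $y+cx$, leads to factorizations. The short rows record a factorization of a polynomial $F$ of degree $n$ into linear factors modulo $x^n$. Each long row records an exact factorization of $F$. This is worked out by hand for $\lambda^*$ in Section~\ref{sec:example}, where the number of points of a conic at infinity makes the count depend on $q$ modulo $3$. In Sections~\ref{sec:harmless} and \ref{sec:planar} we show that all directions other than $(0,i,-1)$ with $1\le i<n/2$ contribute polynomials in $q$. This is where the rapid growth of the $C_a$ and $g_s$ is used. Theorem~\ref{thm:A} follows in Section~\ref{sec:A}. For Theorem~\ref{thm:B} (Section~\ref{sec:B}) we vary $b$ in order to isolate one type of polynomial $F$, for which the truncated factorizations coming from $u=(0,1,-1)$ are the points of a curve whose components have genus at least $2$.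

\section{Types and initial ideals}\label{sec:initial}

Let $K$ be a field and $\mathcal{R}=K[[z,x,y]]$, with maximal ideal $\mathfrak{m}$. Order the monomials $z^ax^cy^e$ lexicographically by $(a,c,e)$:
\[
1<y<y^2<\dots<x<xy<\dots<x^2<\dots<z<\cdots .
\]
This is a well-order compatible with multiplication. So every $f\ne0$ in $\mathcal{R}$ has a \emph{smallest} monomial $\operatorname{in}(f)$, and $\operatorname{in}(fg)=\operatorname{in}(f)\operatorname{in}(g)$. Put $\operatorname{in}(I)=\{\operatorname{in}(f):0\ne f\in I\}$. We do not distinguish between a monomial ideal and its set of monomials.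

\begin{lemma}\label{lem:type}
An ideal $I\subset\mathcal{R}$ of finite codimension has type $\lambda$ if and only if $\operatorname{in}(I)=\{z^ax^cy^e: e\ge\lambda_{a,c}\}$.
\end{lemma}

\begin{proof}
The set on the right determines $\lambda$, so it suffices to prove the equality when $\lambda$ is the type of $I$. Let $f\in I$ with $\operatorname{in}(f)=z^ax^cy^e$. All monomials of $f$ are divisible by $z^a$, so $f=z^af'$ with $f'\in(I:z^a)$. Likewise $f'\bmod z=x^ch$ with $h\in(J_a:x^c)$, and $h\bmod x$ is $y^e$ times a unit. Thus $y^e\in((J_a:x^c)+(x))/(x)$, that is, $e\ge\lambda_{a,c}$. Conversely, if $e\ge\lambda_{a,c}$, there is $h\in(J_a:x^c)$ with $h\equiv y^e$ modulo $x$, and $f'\in(I:z^a)$ with $f'\equiv x^ch$ modulo $z$. Then $z^af'\in I$ has initial monomial $z^ax^cy^e$.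
\end{proof}

From now on fix a $2$-dimensional partition $\lambda$. Let $M$ be the monomial ideal of Lemma~\ref{lem:type}, $B$ the finite set of monomials outside $M$, called \emph{standard}, and $M_a=\{x^cy^e:z^ax^cy^e\in M\}$ its $a$-th row.

\begin{lemma}\label{lem:reduced}
Let $I\subset\mathcal{R}$ be an ideal of finite codimension with $\operatorname{in}(I)\supseteq M$.
\begin{enumerate}
\item[(a)] $B$ spans $\mathcal{R}/I$. Moreover $\operatorname{in}(I)=M$ if and only if $\dim\mathcal{R}/I=|B|$, and then $B$ is a basis of $\mathcal{R}/I$.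
\item[(b)] If $\operatorname{in}(I)=M$, then for each $m\in M$ there is a unique element
\[
f_m=m+\sum_{\beta\in B}c_{m,\beta}\,\beta\in I,
\]
and $c_{m,\beta}\ne0$ implies $\beta>m$.
\item[(c)] If $\operatorname{in}(I)=M$, then $I$ is generated by the $f_m$ with $m$ in any generating set of $M$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose $N$ with $\mathfrak{m}^N\subset I$. Given $f$, discard terms of degree $\ge N$ and cancel the smallest monomial of $f$ lying in $M$ by a multiple of an element of $I$ with that initial monomial. Repeat. The smallest monomial in $M$ increases at each step, and there are only finitely many monomials of degree $<N$, so the process ends with a combination of $B$. If $\operatorname{in}(I)=M$, no nonzero combination of $B$ lies in $I$, so $B$ is a basis. If $\operatorname{in}(I)\supsetneq M$, the spanning statement with $\operatorname{in}(I)$ in place of $M$ gives $\dim\mathcal{R}/I<|B|$.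

(b) Existence and uniqueness follow from (a). Since $\operatorname{in}(f_m)\in M$ and $m$ is the only monomial of $f_m$ in $M$, we have $\operatorname{in}(f_m)=m$.

(c) Let $I'\subseteq I$ be the ideal generated by these $f_m$. Then $\operatorname{in}(I')\supseteq M$ contains powers $z^A,x^{A'},y^{A''}$. An element with initial monomial $z^A$ is $z^A$ times a unit, one with initial monomial $x^{A'}$ is congruent to $x^{A'}$ times a unit modulo $z$, and one with initial monomial $y^{A''}$ is congruent to $y^{A''}$ times a unit modulo $(z,x)$. So $I'$ has radical $\mathfrak{m}$ and hence finite codimension. By (a), $\dim\mathcal{R}/I'\le|B|=\dim\mathcal{R}/I$, so $I'=I$.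
\end{proof}

We call the $f_m$ the \emph{reduced elements} of $I$. For a field extension $K'/K$ we have $\operatorname{in}(I\,K'[[z,x,y]])=\operatorname{in}(I)$, since $\supseteq$ is clear and the codimensions agree. So the type is invariant under field extension, and for $K\supseteq k$ the set $V_\lambda(K)$ is the set of ideals of type $\lambda$ in $K[[z,x,y]]$. For every prime power $q$ we write $V_\lambda(\mathbb{F}_q)$ for the set of ideals of type $\lambda$ over $\mathbb{F}_q$.

\section{Counting modulo \texorpdfstring{$(q-1)^2$}{(q-1) squared}}\label{sec:congruence}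

\subsection{The congruence}
The torus $(\mathbb{F}_q^*)^3$ acts on $V_\lambda(\mathbb{F}_q)$ by rescaling variables, but its orbits are awkward to count, since stabilizers may contain finite groups whose order depends on $q$. We therefore let a different group, adapted to each ideal, act.

Identify monomials with their exponent vectors, so that the ratio $\beta/m$ of two monomials is a vector in $\mathbb{Z}^3$. For $u\in\mathbb{Z}^3$ let $mu^k$ be the Laurent monomial with exponent $m+ku$. For $I\in V_\lambda(\mathbb{F}_q)$ put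
\[
\operatorname{supp}(I)=\{\beta/m:\ m\in M,\ \beta\in B,\ c_{m,\beta}\ne0\}\subset\mathbb{Z}^3,\qquad \Lambda(I)=\langle\operatorname{supp}(I)\rangle .
\]
By Lemma~\ref{lem:reduced}(b) the vectors in $\operatorname{supp}(I)$ are lex-positive: their first nonzero entry is positive. For a primitive lex-positive $u\in\mathbb{Z}^3$, called a \emph{direction}, put
\[
V^u=\{I\in V_\lambda(\mathbb{F}_q):\operatorname{supp}(I)\subset\mathbb{Z}u\}.
\]

\begin{proposition}\label{prop:cong}
For every prime power $q$
\begin{equation}\label{eq:cong}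
|V_\lambda(\mathbb{F}_q)|\equiv1+\sum_u\big(|V^u|-1\big)\pmod{(q-1)^2},\qquad |V^u|\equiv1\pmod{q-1},
\end{equation}
where $u$ runs over a finite set of directions depending only on $\lambda$. For all other $u$ we have $V^u=\{M\}$, so the finite set may be enlarged.
\end{proposition}

\begin{proof}
Let $\Lambda=\Lambda(I)$ and $\chi\in\operatorname{Hom}(\Lambda,\mathbb{F}_q^*)$. As $\overline{\mathbb{F}}_q^*$ is divisible, $\chi$ extends to $\theta:\mathbb{Z}^3\to\overline{\mathbb{F}}_q^*$. Rescaling each monomial by $\theta$ maps $I\,\overline{\mathbb{F}}_q[[z,x,y]]$ to an ideal $\theta I$ of type $\lambda$ whose reduced elements have the coefficients $\theta(\beta/m)c_{m,\beta}=\chi(\beta/m)c_{m,\beta}\in\mathbb{F}_q$. These elements generate $\theta I$ and depend only on $\chi$. So $\theta I$ comes from an ideal $\chi I\in V_\lambda(\mathbb{F}_q)$ independent of the extension, with $\operatorname{supp}(\chi I)=\operatorname{supp}(I)$. This defines an action of $\operatorname{Hom}(\Lambda,\mathbb{F}_q^*)$ on $\{I:\Lambda(I)=\Lambda\}$. It is free: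 $\chi I=I$ forces $\chi=1$ on $\operatorname{supp}(I)$, hence on $\Lambda$. The group has order $(q-1)^{\operatorname{rk}\Lambda}$, so the number of $I$ with $\Lambda(I)=\Lambda$ is divisible by $(q-1)^{\operatorname{rk}\Lambda}$.

Since $\mathfrak{m}^{|\lambda|}\subset I$, we have $f_m=m$ for all $m\in M$ of degree at least $|\lambda|$. So $\Lambda(I)$ belongs to a finite list depending only on $\lambda$. Only $I=M$ has $\Lambda(I)=0$. A group $\Lambda(I)$ of rank one lies in $\mathbb{Z}u$ for exactly one direction $u$, and there are $|V^u|-1$ ideals with $0\ne\Lambda(I)\subset\mathbb{Z}u$. Their number is divisible by $q-1$, and the number of ideals with $\operatorname{rk}\Lambda(I)\ge2$ is divisible by $(q-1)^2$. This proves \eqref{eq:cong}, with the sum over the directions $u$ for which $\mathbb{Z}u$ contains a rank-one group of the list.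
\end{proof}

We call $u$ \emph{harmless} if there is $Q\in\mathbb{Z}[t]$ with $|V^u|=Q(q)$ for all prime powers $q$. Then $Q(1)\equiv1\pmod{q-1}$ for all $q$, so $Q(1)=1$ and
\begin{equation}\label{eq:harmless}
|V^u|-1\equiv Q'(1)\,(q-1)\pmod{(q-1)^2}.
\end{equation}
If $u$ has no negative entry, then $mu^k\in M$ for all $m\in M$, $k\ge1$, so $V^u=\{M\}$ and $u$ is harmless. From now on every direction is assumed to have \emph{entries of both signs}. Then the classes $(m+\mathbb{Z}u)\cap\mathbb{N}^3$ are finite.

\subsection{Homogeneous polynomial ideals}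
Grade $\mathcal{P}=\mathbb{F}_q[z,x,y]$ by $\mathbb{Z}^3/\mathbb{Z}u$; ``homogeneous'' refers to this grading. The initial monomial of a polynomial and $\operatorname{in}(I)$ for $I\subset\mathcal{P}$ are defined as before.

\begin{lemma}\label{lem:poly}
The map $I\mapsto I\mathcal{R}$ is a bijection from the set of homogeneous ideals $I\subset\mathcal{P}$ with $\operatorname{in}(I)=M$ to $V^u$. Such an ideal $I$ is generated by the reduced elements $f_m$ of $I\mathcal{R}$ with $m$ in any generating set of $M$.
\end{lemma}

\begin{proof}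
First, if $I_1\subseteq I_2$ are homogeneous ideals of $\mathcal{P}$ with $\operatorname{in}(I_1)\supseteq\operatorname{in}(I_2)$, then $I_1=I_2$: successively cancelling the initial monomial of a homogeneous element of $I_2$ by homogeneous elements of $I_1$ must end with $0$, since its class of monomials is finite.

Let $I\subset\mathcal{P}$ be homogeneous with $\operatorname{in}(I)=M$. Cancelling monomials of $M$ in each finite class shows that $B$ is a basis of $\mathcal{P}/I$. The group $\mathbb{Z}^3/\mathbb{Z}u$ is torsion-free, and each variable has nonzero degree because $u$ has entries of both signs. So each variable acts nilpotently on the finite-dimensional graded space $\mathcal{P}/I$. Hence $I$ is supported at the origin, $I=I\mathcal{R}\cap\mathcal{P}$, $I\mathcal{R}$ has codimension $|B|$, and $\operatorname{in}(I\mathcal{R})=M$ by Lemma~\ref{lem:reduced}(a). The reduced elements $f_m$ of $I\mathcal{R}$ are polynomials, so they lie in $I$. The homogeneous component of $f_m$ containing $m$ lies in $I$ too and equals $f_m$ by uniqueness.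 So $f_m$ is homogeneous and $I\mathcal{R}\in V^u$. The ideal generated in $\mathcal{P}$ by the $f_m$ with $m$ in a generating set of $M$ is contained in $I$ and equal to it by the first paragraph. In particular $I$ is determined by $I\mathcal{R}$.

Conversely, let $I\in V^u$. Its $f_m$ are homogeneous polynomials. The ideal $I_0\subset\mathcal{P}$ generated by them satisfies $I_0\mathcal{R}=I$ and $M\subseteq\operatorname{in}(I_0)\subseteq\operatorname{in}(I)=M$.
\end{proof}

\subsection{\texorpdfstring{$S$}{S}-polynomials}
It remains to decide which tuples of homogeneous polynomials are the reduced elements of an ideal. We use Buchberger's criterion, adapted to our order (smallest monomials are initial, and finiteness comes from the grading).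

Let $G=\{g_1,\dots,g_v\}\subset\mathcal{P}$ consist of homogeneous elements, $\operatorname{in}(g_i)=m_i$ with coefficient $1$, and $(m_1,\dots,m_v)=M$. To \emph{reduce} a homogeneous $f$ means to cancel, repeatedly, some monomial of $f$ lying in $M$ by a scalar multiple of a product $t\,g_i$, $t$ a monomial, whose initial monomial is the one to be cancelled. Each step removes a monomial and changes only coefficients of larger monomials of the same finite class. So the set of occurring monomials of $M$, read as a binary number with the smallest monomials as leading digits, decreases, and the process ends. It gives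
\[
f=\sum a_ig_i+\varrho,\qquad \varrho\text{ a combination of standard monomials},\quad \operatorname{in}(a_ig_i)\ge\operatorname{in}(f)\text{ if }a_i\ne0.
\]
Put $m_{ij}=\operatorname{lcm}(m_i,m_j)$ and $S_{ij}=\frac{m_{ij}}{m_i}g_i-\frac{m_{ij}}{m_j}g_j$; all terms of $S_{ij}$ are larger than $m_{ij}$. Recall that the syzygies of $(m_1,\dots,m_v)$ are generated by the $\sigma_{ij}=\frac{m_{ij}}{m_i}\epsilon_i-\frac{m_{ij}}{m_j}\epsilon_j$, where $\epsilon_1,\dots,\epsilon_v$ is the standard basis. If $m_k\mid m_{ij}$, then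
\begin{equation}\label{eq:syz}
\sigma_{ij}=\tfrac{m_{ij}}{m_{ik}}\sigma_{ik}+\tfrac{m_{ij}}{m_{kj}}\sigma_{kj}.
\end{equation}
Hence for monomials in two variables (up to a common factor), listed with one exponent increasing and the other decreasing, the syzygies are generated by those of \emph{adjacent} pairs.

\begin{lemma}\label{lem:buch}
Fix a set of pairs $(i,j)$ whose $\sigma_{ij}$ generate all syzygies of $(m_i)$. Then $\operatorname{in}((G))=M$ if and only if $S_{ij}$ reduces to $0$ for each of these pairs, for one or equivalently for every choice of reduction.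
\end{lemma}

\begin{proof}
If $\operatorname{in}((G))=M$, the remainder of $S_{ij}$ lies in $(G)$ and is a combination of standard monomials, so it is $0$. Conversely, suppose that reduction gives $S_{ij}=\sum a_kg_k$, so that $\operatorname{in}(a_kg_k)>m_{ij}$. Let $0\ne f\in(G)$ be homogeneous. Among the representations $f=\sum h_ig_i$ with $h_i$ homogeneous choose one with $\nu=\min_i\operatorname{in}(h_ig_i)\le\operatorname{in}(f)$ maximal, which is possible since the class is finite. Suppose $\nu<\operatorname{in}(f)$. Let $c_i\nu/m_i$ be the initial terms of those $h_i$ with $\operatorname{in}(h_ig_i)=\nu$. Then $\sum c_i=0$, so $\sum c_i\frac{\nu}{m_i}\epsilon_i$ is a syzygy of multidegree $\nu$ and equals $\sum d_{ij}\frac{\nu}{m_{ij}}\sigma_{ij}$ with scalars $d_{ij}$, over chosen pairs with $m_{ij}\mid\nu$. Therefore $\sum c_i\frac{\nu}{m_i}g_i=\sum d_{ij}\frac{\nu}{m_{ij}}S_{ij}$ is a combination $\sum a_k'g_k$ with $a'_k$ homogeneous and $\operatorname{in}(a'_kg_k)>\nu$. Substituting it increases $\nu$, a contradiction. So $\operatorname{in}(f)=\nu\in M$.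 The initial monomial of an arbitrary element of $(G)$ is that of one of its homogeneous components.
\end{proof}

By Lemmas~\ref{lem:poly} and \ref{lem:buch}, for a fixed finite generating set of $M$ with generating pairs, $V^u$ \emph{is in bijection with the tuples of polynomials
\[
f_m=m+(\text{combination of standard monomials }mu^k,\ k\ge1),
\]
$m$ in the generating set, whose $S$-polynomials reduce to $0$.} Two monomials have $S$-polynomial $0$.

\section{The direction \texorpdfstring{$(0,1,-1)$}{(0,1,-1)} for \texorpdfstring{$\lambda^*$}{lambda*}}\label{sec:example}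

\subsection{Ideals and factorizations}
We begin with the direction that refutes the conjecture. Let $\lambda=\lambda^*$ and $u=(0,1,-1)$. An ideal homogeneous for $\mathbb{Z}^3/\mathbb{Z}u$ has the form $\bigoplus_a z^aJ_a$ with ideals $J_0\subset J_1\subset J_2\subset J_3$ (and $J_a=(1)$ for $a\ge4$) of $\mathbb{F}_q[x,y]$ that are homogeneous in the ordinary sense. Their initial ideals must be
\begin{align*}
\operatorname{in}(J_0)&=(y^3,\ x^{4104}y^2,\ x^{4185}y,\ x^{4194}),&\operatorname{in}(J_2)&=(y^2,x^3),\\
\operatorname{in}(J_1)&=(y^3,\ x^{594}y^2,\ x^{675}y,\ x^{684}),&\operatorname{in}(J_3)&=(y,x^3).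
\end{align*}
Let $F=y^3+\alpha_1xy^2+\alpha_2x^2y+\alpha_3x^3$ be the reduced element of $J_0$ with initial monomial $y^3$. It lies in all $J_a$.

\emph{Short rows.} We have $J_3=(y-s_2x,\,x^3)$ and $J_2=(T,x^3)$ with a quadratic form $T$ monic in $y$. As $T\in J_3$ has degree $2<3$, it is divisible by $y-s_2x$, so $T=(y-s_1x)(y-s_2x)$. The condition $F\in J_2$ reads
\[
F=(y-s_0x)(y-s_1x)(y-s_2x)+\text{const}\cdot x^3 .
\]
So the short rows amount to an ordered factorization of $F$ \emph{up to the coefficient of $x^3$}.

\emph{Long rows.} Let $K=(J_1:x^{594})$, so $\operatorname{in}(K)=(y^2,x^{81}y,x^{90})$, and let $K_1=(K:x^{81})$, so $\operatorname{in}(K_1)=(y,x^9)$ and $K_1=(y+b_1x,\,x^9)$. The ideal $K$ contains a unique quadratic form $W$ monic in $y$. It lies in $K_1$, and since $2<9$ it is divisible by $y+b_1x$: $W=(y+b_0x)(y+b_1x)$. Comparing initial ideals, $K=(W)+x^{81}K_1$. As $F\in K$ has degree $3<81$, $F=(y+b_{-1}x)W$. So $K$ amounts to an \emph{exact} ordered factorization of $F$. Again by comparing initial ideals, $J_1=(F)+x^{594}K$.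 The same applies to $J_0$.

Conversely, as a special case of Section~\ref{sec:planar}, every such set of factorizations comes from an ideal. So $|V^u|$ is the number of quadruples consisting of $F$, two exact factorizations and one truncated factorization. The difference between the rows is only one of lengths: steps of width $81$ and $9$ leave no room for correction terms, while width $3$ leaves room for a multiple of $x^3$.

\subsection{The resulting sums}
Setting $x=1$ turns forms monic in $y$ into monic polynomials in $y$. For a monic $F\in\mathbb{F}_q[y]$ of degree $n$ and for $j\ge0$, $1\le N\le n$ put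
\begin{align*}
\operatorname{fl}_j(F)&=\#\Big\{(s_1,\dots,s_j)\in\mathbb{F}_q^j:\ \prod_{l=1}^{j}(y-s_l)\ \text{divides}\ F\Big\},\qquad \operatorname{fl}=\operatorname{fl}_n,\\
\operatorname{tr}_N(F)&=\#\Big\{s\in\mathbb{F}_q^n:\ \deg\Big(\prod_{l=1}^n(y-s_l)-F\Big)\le n-N\Big\}.
\end{align*}
If $F=\sum(-1)^ke_k(F)y^{n-k}$ and $e_k(s)$ are the elementary symmetric functions, the condition in $\operatorname{tr}_N$ is $e_k(s)=e_k(F)$ for $1\le k<N$. If $F$ splits with root multiplicities $m_1,m_2,\dots$, then $\operatorname{fl}(F)=n!/\prod m_j!$, and otherwise $\operatorname{fl}(F)=0$. Both functions are invariant under affine substitutions in $y$. For $i\ge1$ put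
\begin{equation}\label{eq:X}
X_{i,b}(q)=\sum_F\operatorname{fl}(F)^b\,\operatorname{tr}_{\lceil n/i\rceil}(F),\qquad F\in\mathbb{F}_q[y]\text{ monic of degree }n .
\end{equation}
In this notation $|V^u|=X_{1,2}(q)$ with $n=3$; this is a case of \eqref{eq:VX} below.

\begin{lemma}\label{lem:X}
Let $n=3$ and $3\nmid q$. Put $\varepsilon=1$ if $q\equiv1\pmod3$ and $\varepsilon=-1$ if $q\equiv2\pmod 3$. Then
\[
X_{1,1}(q)=q(q^3+q^2-q),\qquad X_{1,2}(q)=6q^4-3q^3-2q^2+4\varepsilon\,q(q-1).
\]
\end{lemma}

\begin{proof}
Let $S_j=\sum\operatorname{tr}_3(F)$ over the split cubics $F$ with $j$ distinct roots, for which $\operatorname{fl}(F)=1,3,6$ if $j=1,2,3$. So $X_{1,b}=S_1+3^bS_2+6^bS_3$. The binary form $Q=s_1^2+s_1s_2+s_2^2$ is equivalent to a product of two independent linear forms if $\varepsilon=1$ and to the norm form of $\mathbb{F}_{q^2}$ if $\varepsilon=-1$. So it takes the value $0$ exactly $q+\varepsilon(q-1)$ times and each nonzero value $q-\varepsilon$ times.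

\emph{$j=1$.} There are $q$ such $F$, all translates of $y^3$. For $F=y^3$ we eliminate $s_3=-s_1-s_2$, and $e_2(s)=0$ becomes $Q=0$. So $S_1=q(q+\varepsilon(q-1))$.

\emph{$j=2$.} There are $q(q-1)$ such $F$, all affinely equivalent to $y^2(y-1)$. Here $s_3=1-s_1-s_2$, and $e_2(s)=0$ becomes $s_1^2+s_1s_2+s_2^2-s_1-s_2=0$. The projective conic $s_1^2+s_1s_2+s_2^2-s_1t-s_2t=0$ is smooth: at a singular point the partial derivatives give $s_2=-s_1$, $t=s_1$ and $t=-s_1$, hence $2s_1=0$. This is impossible in characteristic $\ne2$, and in characteristic $2$ the only candidate $(1:1:1)$ does not lie on the conic. So the conic has $q+1$ points, of which $1+\varepsilon$ lie at infinity, and $\operatorname{tr}_3=q-\varepsilon$. Thus $S_2=q(q-1)(q-\varepsilon)$.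

\emph{$X_{1,1}$.} This is the number of pairs $(s,s')\in(\mathbb{F}_q^3)^2$ with equal $e_1$ and equal $e_2$. As $3\nmid q$, we may translate to $e_1=0$, where $e_2=-Q$. Therefore
\[
X_{1,1}=q\big[(q-1)(q-\varepsilon)^2+(q+\varepsilon(q-1))^2\big]=q(q^3+q^2-q),
\]
since the terms with $\varepsilon$ are $-2\varepsilon q(q-1)$ and $+2\varepsilon q(q-1)$, and the others give $(q-1)(q^2+1)+q^2+(q-1)^2=q^3+q^2-q$. Finally
\[
X_{1,2}=6X_{1,1}-5S_1-9S_2 ,
\]
where $-5S_1$ contributes $-5q^2-5\varepsilon q(q-1)$ and $-9S_2$ contributes $-9q^3+9q^2+9\varepsilon q(q-1)$.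
\end{proof}

For $b=1$ the dependence on $\varepsilon$ cancels. This is why $\lambda^*$ has two long rows. For $b=2$ we get
\begin{equation}\label{eq:X12}
X_{1,2}(q)\equiv1+(11+4\varepsilon)(q-1)\pmod{(q-1)^2},
\end{equation}
which no polynomial in $\mathbb{Z}[t]$ reproduces along $q=p^\nu$ with $p\equiv 2\pmod 3$. It remains to control all other directions.

\section{Directions involving \texorpdfstring{$z$}{z}}\label{sec:harmless}

From now on $\lambda=\lambda(n,b)$. In this section $u=(h,i,j)$ with $h\ge1$. We show that $|V^u|$ is a power of $q$ with exponent independent of $q$. The rows of $M$ are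
\begin{align*}
M_a&=(y^n,\ x^{C_a+\mu_s}y^{n-1-s}\ (0\le s\le n-1))\quad(a<b),\\
M_{b-1+t}&=(y^{n-t},x^n)\quad(1\le t\le n-1),\qquad M_a=(1)\quad(a\ge r),
\end{align*}
and $M$ is generated by
\[
y^n;\qquad z^ax^{C_a+\mu_s}y^{n-1-s}\ (a<b,\ 0\le s\le n-1);\qquad z^{b-1+t}y^{n-t}\ (1\le t\le n-1);\qquad z^bx^n;\qquad z^r .
\]
Note $x^{N_a}\in M_a$. The strategy is to write down the reduced elements and $S$-polynomials for these generators and to check that the resulting equations are linear or triangular. As $u$ has entries of both signs, either $i\ge0$ and $j<0$ (Case I) or $i<0$ (Case II).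

\subsection{Case I: \texorpdfstring{$i\ge0$}{i nonnegative}, \texorpdfstring{$j=-\delta<0$}{j negative}}
Let $M'$ be the set of generators $z^ax^{C_a+\mu_s}y^{n-1-s}$, $z^bx^n$, $z^r$. For $m\in M'$ we have $f_m=m$. Indeed, for $m=z^ax^{C_a+\mu_s}y^{n-1-s}$ the monomials $mu^k$, $k\ge1$, lie in rows $\ge a+1$ and have $x$-exponent $\ge C_a\ge N_{a+1}$, so they are not standard; for $z^bx^n$ and $z^r$ the rows above contain $x^n$ and $1$, respectively. Put $\tau_0=y^n$ and $\tau_t=z^{b-1+t}y^{n-t}$ for $1\le t\le n$, so that $\tau_n=z^r$. The remaining reduced elements are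
\[
f_t=\tau_t+\sum_{k\ge1}\alpha_{t,k}\,\tau_tu^k\qquad(0\le t\le n-1),
\]
with $\alpha_{t,k}:=0$ if $\tau_tu^k$ is not a standard monomial. Put $f_n=\tau_n$ and $\alpha_{n,k}=0$.

\emph{Pairs with an element $m'\in M'$.} The $S$-polynomial of $f_t$ and $m'$ is, up to sign, $\ell\cdot(f_t-\tau_t)$ with $\ell\tau_t=\operatorname{lcm}(\tau_t,m')$. All its terms lie in the ideal $(M')$, so it reduces to $0$:
\begin{itemize}
\item $t=0$, $m'=z^ax^{C_a+\mu_s}y^{n-1-s}$: the terms are divisible by $z^{a+1}x^{C_a}$, and $z^{a+1}x^{N_{a+1}}\in(M')$, $C_a\ge N_{a+1}$.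
\item $t\ge1$, same $m'$: $\ell$ is divisible by $x^{C_a+\mu_s}$ and $f_t$ by $z^b$, so the terms are divisible by $z^bx^n$.
\item $m'=z^bx^n$: $\ell=x^n$ and $z^b\mid f_t$ if $t\ge1$, and $\ell=z^bx^n$ if $t=0$.
\item $m'=z^r$: the terms are divisible by $z^r$.
\end{itemize}

\emph{Pairs among $f_0,\dots,f_{n-1}$.} By \eqref{eq:syz} adjacent pairs suffice. We have $S_0=z^bf_0-yf_1$ and $S_t=zf_t-yf_{t+1}$ for $1\le t\le n-2$, so
\begin{equation}\label{eq:St}
S_t=\sum_{k\ge1,\ k\delta\le n-t}(\alpha_{t,k}-\alpha_{t+1,k})\,z^{b+t+kh}x^{ki}y^{n-t-k\delta}\qquad(0\le t\le n-2).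
\end{equation}
For $t\ge1$ the monomial $\tau_tu^k$ lies in row $b-1+(t+kh)$ with $y$-exponent $n-t-k\delta$. So it is standard if and only if
\begin{equation}\label{eq:std}
ki<n,\qquad k\delta\le n-t,\qquad \delta>h
\end{equation}
(then $t+kh<t+k\delta\le n$).

\emph{Subcase $\delta\le h$.} By \eqref{eq:std} $\alpha_{t,k}=0$ for $t\ge1$, so $f_t=\tau_t$ for $t\ge1$ and $S_t=0$ for $t\ge1$. The monomials of $S_0$ lie in row $b-1+(1+kh)$ with $y$-exponent $n-k\delta\ge n-(1+kh)$. So they are multiples of the monomial $\tau_{1+kh}$ if $1+kh\le n-1$ and of $z^r$ otherwise. Hence there is no condition, and all $\alpha_{0,k}$ belonging to standard monomials are free.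

\emph{Subcase $\delta\ge h+1$.} Terms of $S_t$ with $ki\ge n$ lie in $(z^bx^n)$ and reduce to $0$. If $ki<n$ and $k\delta\le n$, then $\tau_0u^k=z^{kh}x^{ki}y^{n-k\delta}$ is standard: in rows $kh<b$ because $ki<n<C_{kh}$ and $n-k\delta<n$; in row $kh=b-1+t'$, $t'\ge1$, because $t'\le kh<k\delta\le n$. So the coordinates that can be nonzero are the $\alpha_{t,k}$ with $ki<n$, $k\delta\le n-t$, $0\le t\le n-1$, and the $\alpha_{0,k}$ with $ki\ge n$ belonging to standard monomials. The latter occur only in terms of $S_0$ lying in $(z^bx^n)$ and are subject to no condition. For $ki<n$ and $k\delta\le n-t$ the $k$-th monomial of $S_t$ lies in row $b-1+(t+1+kh)$ with $y$-exponent $n-t-k\delta$. It is standard if and only if $k\delta>1+kh$ (and then $t+1+kh<t+k\delta\le n$), that is, unless $k=1$ and $\delta=h+1$.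
\begin{itemize}
\item $\delta\ge h+2$. The conditions are $\alpha_{t,k}=\alpha_{t+1,k}$ for $ki<n$, $k\delta\le n-t$, $0\le t\le n-2$. For fixed $k$ the largest relevant $t$ is $n-k\delta\le n-2$, where $\alpha_{t+1,k}=0$. Descending in $t$ we get $\alpha_{t,k}=0$ for all $t\ge0$, $ki<n$.
\item $\delta=h+1$, $i\ge n$. No coordinate with $ki<n$ exists, and there is no condition.
\item $\delta=h+1$, $i<n$. If $t+\delta\le n$, the term with $k=1$ in $S_t$ is $(\alpha_{t,1}-\alpha_{t+1,1})\,x^i\tau_{t+\delta}$. Subtracting $(\alpha_{t,1}-\alpha_{t+1,1})\,x^if_{t+\delta}$ leaves, apart from terms in $(z^bx^n)$, only standard monomials, and the conditions are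
\[
\alpha_{t,k}=\alpha_{t+1,k}+(\alpha_{t,1}-\alpha_{t+1,1})\,\alpha_{t+\delta,k-1}\qquad(k\ge2,\ ki<n,\ k\delta\le n-t,\ t\ge0);
\]
here $k\delta\ge4$, so $t\le n-4$. If $t+\delta>n$, then $S_t=0$. Each coordinate $\alpha_{t,k}$ with $k\ge2$, $ki<n$ occurs exactly once on the left. Descending in $t$, these equations determine them from the $\alpha_{t,1}$ ($t\ge0$, $\delta\le n-t$), which are free.
\end{itemize}
In all subcases $|V^u|$ is a power of $q$ with exponent independent of $q$.

\subsection{Case II: \texorpdfstring{$i=-\rho<0$}{i negative}}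
The idea is that a negative $x$-shift of size $\rho$ can connect only one row with the rows above it, because the lengths $C_a$ differ so much. We have $f_m=m$ for $m=y^n$, $z^{b-1+t}y^{n-t}$, $z^r$, because $mu^k$ has negative $x$-exponent. Suppose $f_m\ne m$ for $m=z^ax^{C_a+\mu_s}y^{n-1-s}$. Then some $mu^k$, $k\ge1$, is standard. It lies in a row $a+kh<r$, so $k<r$, and $0\le C_a+\mu_s-k\rho<N_{a+1}$. By the first inequality in \eqref{eq:ineq},
\[
\rho\le k\rho\le N_a,\qquad \rho>\frac{C_a-N_{a+1}}{r}>N_{a+1}.
\]
Similarly $f_m\ne m$ for $m=z^bx^n$ implies $\rho\le n$. The intervals $(N_{a+1},N_a]$ with $a<b$ and $(0,n]=(0,N_b]$ are disjoint. So at most one row contributes, and there are three possibilities. If $\rho>N_0$, then $V^u=\{M\}$.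

\emph{$N_{a+1}<\rho\le N_a$ for some $a<b$.} All generators except $f_s=m_s+\psi_s$, $m_s=z^ax^{C_a+\mu_s}y^{n-1-s}$ ($0\le s\le n-1$), are monomials. These monomial generators generate every monomial of $M$ in a row $a'>a$: for $a'<b$ because $M_{a'}$ is generated by $y^n$ and the $x^{C_{a'}+\mu_s}y^{n-1-s}$, for $a'=b-1+t$ because $M_{a'}=(y^{n-t},x^n)$, and for $a'\ge r$ by $z^r$. Let $\psi_{s,k}$ be the coefficient of $\psi_s$ at $m_su^k$, set to $0$ if $m_su^k$ is not a standard monomial. By \eqref{eq:syz}, among the $f_s$ adjacent pairs suffice. Their $S$-polynomials are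
\[
x^{g_{s+1}}\psi_s-y\psi_{s+1}=\sum_k(\psi_{s,k}-\psi_{s+1,k})\,z^ax^{C_a+\mu_{s+1}}y^{n-1-s}u^k ,
\]
the sum over those $k$ for which a coefficient can be nonzero. The $S$-polynomial of $f_s$ with a monomial generator is $\pm\ell\psi_s$ with a monomial $\ell$. All monomials here lie in rows $>a$ since $h\ge1$, and those in $M$ are removed by monomial generators. So the conditions say that the coefficients at standard monomials vanish. They are linear equations of the form $\psi_{s,k}=\psi_{s+1,k}$ or $\psi_{s,k}=0$, and the list of equations depends only on $\lambda$ and $u$. Hence $|V^u|=q^D$, where $D$ is the number of classes of coordinates, under the equalities, that contain no coordinate forced to vanish.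

\emph{$\rho\le n$.} The only nonmonomial generator is $f=z^bx^n+\sum_{k\ge1}\eta_kz^{b+kh}x^{n-k\rho}y^{kj}$ (standard monomials only). Its $S$-polynomials with monomials $m'$ are $\pm\ell\cdot(f-z^bx^n)$. For $m'=y^n$, $z^{b-1+t}y^{n-t}$, $z^r$ we have $\ell=y^n$, $z^{t-1}y^{n-t}$, $z^{r-b}$; since $z^b$ divides $f$, all terms are divisible by $m'$. For $m'=z^ax^{C_a+\mu_s}y^{n-1-s}$ the terms are $z^{b+kh}x^{C_a+\mu_s-k\rho}y^{*}$, with some exponent $*$ of $y$. Reduce terms in rows $<r$ by $f$ and all others by $z^r$. Every term that ever occurs has this form with some total shift $k$, and in rows $<r$ we have $kh<n-1$. So its $x$-exponent is at least $C_a-n^2\ge n$ by \eqref{eq:ineq}, and $f$ can be applied. Each application raises the exponent of $z$, so the reduction ends with $0$. All $\eta_k$ are free.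

\smallskip
Thus every direction with $h\ge1$ is harmless.

\section{Directions in the \texorpdfstring{$(x,y)$}{(x,y)}-plane}\label{sec:planar}

The remaining directions with entries of both signs are $u=(0,i,-d)$ with $i,d\ge1$ and $\gcd(i,d)=1$. Let $R=\mathbb{F}_q[x,y]$ and $w=x^i$, and give $x,y$ the weights $d,i$. Two monomials of $R$ differ by a multiple of $(i,-d)$ if and only if they have the same weight. So ``homogeneous'' now means weighted homogeneous, and the monomials of the weight of $y^e$ are $w^ky^{e-kd}$, $k\ge0$, $kd\le e$. By Lemma~\ref{lem:poly}, the elements of $V^u$ correspond to the ideals $\bigoplus z^aJ_a$, with $J_a=R$ for $a\ge r$. So $V^u$ is the set of chains $J_0\subseteq J_1\subseteq\dots\subseteq J_{r-1}$ of homogeneous ideals of $R$ with $\operatorname{in}(J_a)=M_a$.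

The plan is as follows. We split a chain into data for its long and short rows (Lemma~\ref{lem:data}), express the short rows by truncated factorizations, and describe the long rows by successive corrections to products of linear factors (Lemmas~\ref{lem:D1} and \ref{lem:D2}). The choice of the $g_s$ then limits the corrections that can occur. In this section ``$q^{\mathrm{const}}$'' denotes a power of $q$ whose exponent is independent of $q$.

\subsection{Gluing along powers of \texorpdfstring{$x$}{x}}
All ideals below are homogeneous of finite codimension. For such $J$ we have: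
\begin{itemize}
\item $\operatorname{in}(J:x^c)=(\operatorname{in}(J):x^c)$, since $x^c\mid\operatorname{in}(g)$ implies $x^c\mid g$;
\item $\dim R/J=\dim R/\operatorname{in}(J)$; and $J\subseteq J'$, $\operatorname{in}(J)\supseteq\operatorname{in}(J')$ imply $J=J'$;
\item $x^c\in\operatorname{in}(J)$ implies $x^c\in J$, since a homogeneous element with initial monomial $x^c$ has no further terms.
\end{itemize}

\begin{lemma}\label{lem:glue}
Let $c,e\ge1$.
\begin{enumerate}
\item[(a)] Let $F\in K$ with $F$ homogeneous and $\operatorname{in}(F)=y^e$ with coefficient $1$, and put $J=(F)+x^cK$. Then $(J:x^c)=K$ and $\operatorname{in}(J)=(y^e)+x^c\operatorname{in}(K)$.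
\item[(b)] Let $\operatorname{in}(J)=(y^e)+x^c\mathfrak{n}$ with a monomial ideal $\mathfrak{n}\ni y^e$. Then $\operatorname{in}(J:x^c)=\mathfrak{n}$, and $J=(F)+x^c(J:x^c)$ for every homogeneous $F\in J$ with $\operatorname{in}(F)=y^e$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $x^cf=AF+x^cg$ with $g\in K$, then $x^c\mid A$ as $F$ is monic in $y$, so $f\in(F)+K=K$. Hence $(J:x^c)=K$. The exact sequence $0\to R/(J:x^c)\to R/J\to R/(J,x^c)\to0$ and $(J,x^c)=(F,x^c)$ give $\dim R/J=\dim R/K+ce$. The monomial ideal $(y^e)+x^c\operatorname{in}(K)$ is contained in $\operatorname{in}(J)$ and has the same codimension, by the same sequence and $y^e\in\operatorname{in}(K)$. So it equals $\operatorname{in}(J)$.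

(b) The first claim is $(\operatorname{in}(J):x^c)=(y^e)+\mathfrak{n}=\mathfrak{n}$. The ideal $(F)+x^c(J:x^c)\subseteq J$ has an initial ideal containing $(y^e)+x^c\mathfrak{n}$, so it equals $J$.
\end{proof}

Let $\mathfrak{s}_s=(x^{\mu_{s'}-\mu_s}y^{n-1-s'}:s\le s'\le n-1)$ for $0\le s\le n-1$ and $\mathfrak{s}=\mathfrak{s}_0$. Then $\mathfrak{s}_{n-1}=(1)$, $M_a=(y^n)+x^{C_a}\mathfrak{s}$ for $a<b$, and $\mathfrak{s}_s=(y^{n-1-s})+x^{g_{s+1}}\mathfrak{s}_{s+1}$ for $s\le n-2$. So Lemma~\ref{lem:glue} applies first to the $J_a$ and then to the steps of the staircase $\mathfrak{s}$.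

\begin{lemma}\label{lem:data}
$V^u$ is in bijection with the data $\big(F,(K_a)_{a<b},(T_t)_{1\le t\le n-1}\big)$, where
\begin{enumerate}
\item[(i)] $K_a$ is a homogeneous ideal with $\operatorname{in}(K_a)=\mathfrak{s}$;
\item[(ii)] $T_t=y^{n-t}+(\text{combination of }w^ky^{n-t-kd}\text{ with }k\ge1,\ kd\le n-t,\ ki<n)$, and $T_t\in(T_{t+1},x^n)$ for $1\le t\le n-2$;
\item[(iii)] $F=y^n+\sum_{k\ge1}\alpha_kw^ky^{n-kd}$ with all occurring $w^ky^{n-kd}\notin M_0$, and $F\in K_a$ for all $a<b$, $F\in(T_1,x^n)$.
\end{enumerate}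
\end{lemma}

\begin{proof}
Given a chain, let $F\in J_0$ and $T_t\in J_{b-1+t}$ be the reduced elements with initial monomials $y^n$ and $y^{n-t}$, and $K_a=(J_a:x^{C_a})$. Then $J_{b-1+t}=(T_t,x^n)$, and $J_a=(F)+x^{C_a}K_a$ with $\operatorname{in}(K_a)=\mathfrak{s}$ for $a<b$ by Lemma~\ref{lem:glue}(b). The conditions follow from $F\in J_0\subseteq J_a\subseteq K_a$ and $J_a\subseteq J_{a+1}$.

Conversely, given the data put $J_a=(F)+x^{C_a}K_a$ for $a<b$ and $J_{b-1+t}=(T_t,x^n)$. By Lemma~\ref{lem:glue}(a), $\operatorname{in}(J_a)=M_a$ and $(J_a:x^{C_a})=K_a$ for $a<b$. The ideal $\operatorname{in}(J_{b-1+t})\supseteq(y^{n-t},x^n)$ has codimension $\dim R/(T_t,x^n)=n(n-t)$, so equality holds. For $a<b$ we have $F\in J_{a+1}$ and $x^{C_a}\in J_{a+1}$, hence $J_a\subseteq J_{a+1}$: if $a+1<b$, then $x^\mu\in K_{a+1}$ gives $x^{N_{a+1}}=x^{C_{a+1}}x^\mu\in J_{a+1}$, and $C_a\ge N_{a+1}$; if $a+1=b$, then $C_a\ge n$. The inclusions among the short rows are (ii). The two constructions are mutually inverse, since reduced elements are unique.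
\end{proof}

Since $x^\mu\in K_a$, $x^n\in (T_1,x^n)$ and $\mu\ge n$, the membership conditions in (iii) involve only the $\alpha_k$ with $k\in E=\{k\ge1:kd\le n,\ ki<\mu\}$. For these, $w^ky^{n-kd}\notin M_0$ because $\mu\le C_0$. The other $\alpha_k$ are free. Therefore
\begin{equation}\label{eq:Vu}
|V^u|=q^{\mathrm{const}}\sum_FH_u(F)^b\,\operatorname{tr}_u(F),\qquad F=y^n+\sum_{k\in E}\alpha_kw^ky^{n-kd},
\end{equation}
where $H_u(F)$ is the number of homogeneous $K$ with $\operatorname{in}(K)=\mathfrak{s}$ and $F\in K$, and $\operatorname{tr}_u(F)$ is the number of families $(T_t)$ as in (ii) with $F\in(T_1,x^n)$. If $E=\{k\ge1:kd\le n\}$, the factor $q^{\mathrm{const}}$ is $1$.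

\subsection{Short rows: truncated factorizations}\label{sec:short}
Put $T_0=F$ and $T_n=1$. Dividing by the monic polynomial $T_{t+1}$ over $\mathbb{F}_q[x]/(x^n)$, we see that $T_t\in(T_{t+1},x^n)$ if and only if $T_t\equiv Q_tT_{t+1}\pmod{x^n}$ with $Q_t$ monic in $y$ of degree $1$ and homogeneous of weight $i$, unique modulo $x^n$. For $t\ge1$, $T_t$ is determined by its class modulo $x^n$. A power $x^c$ has weight $i$ only if $cd=i$, so, as $\gcd(i,d)=1$, only if $d=1$ and $c=i$.
\begin{itemize}
\item $d\ge2$: $Q_t=y$, so $T_t=y^{n-t}$, and $\operatorname{tr}_u(F)=1$ if $\alpha_k=0$ for all $k$ with $ki<n$, and $0$ otherwise.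
\item $d=1$, $i\ge n$: $Q_t\equiv y$, $T_t=y^{n-t}$, and $\operatorname{tr}_u(F)=1$.
\item $d=1$, $i<n$: $Q_t=y-s_tw$ with unique $s_t\in\mathbb{F}_q$. So the families correspond to the $s=(s_0,\dots,s_{n-1})\in\mathbb{F}_q^n$ with $F\equiv\prod(y-s_tw)\pmod{x^n}$. Only the coefficients of $w^k$ with $ki<n$, that is, $k<\lceil n/i\rceil$, are compared. Setting $w=1$, we get $\operatorname{tr}_u(F)=\operatorname{tr}_{\lceil n/i\rceil}(F)$.
\end{itemize}

\subsection{Long rows: the ideals \texorpdfstring{$K$}{K}}
Let $\operatorname{in}(K)=\mathfrak{s}$ and $K_s=(K:x^{\mu_s})$ for $0\le s\le n-1$ (these are not the $K_a$ of Lemma~\ref{lem:data}). Then $\operatorname{in}(K_s)=\mathfrak{s}_s$, $K_{n-1}=R$ and $(K_s:x^{g_{s+1}})=K_{s+1}$. We recover $K=K_0$ by going down from $K_{n-1}$: by Lemma~\ref{lem:glue}, $K_s=(W_s)+x^{g_{s+1}}K_{s+1}$ with some $W_s\in K_{s+1}$ monic in $y$ of degree $n-1-s$. So we must describe the monic elements of $K_{s+1}$ and decide when two of them give the same $K_s$.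

Put $G_{s,j}=\mu_{s+j}-\mu_{s+1}=g_{s+2}+\dots+g_{s+j}$ for $j\ge1$, $s+j\le n-1$ (so $G_{s,1}=0$). Comparing with the generators of $\mathfrak{s}_{s+1}$ we see that, for $1\le j\le n-1-s$,
\begin{equation}\label{eq:member}
x^cy^{n-1-s-j}\in\mathfrak{s}_{s+1}\iff c\ge G_{s,j},
\end{equation}
because a generator $x^{\mu_{s'}-\mu_{s+1}}y^{n-1-s'}$ divides this monomial if and only if $s'\ge s+j$ and $\mu_{s'}-\mu_{s+1}\le c$. For $-1\le s\le n-2$ let
\begin{align*}
A_s&=\{k\ge1:\ kd\le n-1-s,\ G_{s,kd}\le ki\},\\
\Lambda_s&=\{k\in A_s:\ ki<g_{s+1}+G_{s,kd}\}\quad(s\ge0),\qquad\Lambda_{-1}=A_{-1}.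
\end{align*}
So $A_s$ describes the monomials $w^ky^{n-1-s-kd}$, $k\ge1$, lying in $\mathfrak{s}_{s+1}$, and for $s\ge 0$ the set $\Lambda_s$ describes those among them not lying in $x^{g_{s+1}}\mathfrak{s}_{s+1}$.

In the next two lemmas let $-1\le s\le n-2$, let $K_{s+1}$ be a homogeneous ideal with initial ideal $\mathfrak{s}_{s+1}$, and for $s'>s$ put $K_{s'}=(K_{s+1}:x^{\mu_{s'}-\mu_{s+1}})$, so that $\operatorname{in}(K_{s'})=\mathfrak{s}_{s'}$. For each $s'>s$ choose a homogeneous $W_{s'}\in K_{s'}$ with initial term $y^{n-1-s'}$; in particular $W_{n-1}=1$.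

\begin{lemma}\label{lem:D1}
A polynomial $f=y^{n-1-s}+\sum_{k\ge1}\varphi_kw^ky^{n-1-s-kd}$ lies in $K_{s+1}$ if and only if
\[
f=yW_{s+1}+\sum_{k\in A_s}b_kw^kW_{s+kd}
\]
for some $b_k\in\mathbb{F}_q$. The $b_k$ are then unique.
\end{lemma}

\begin{proof}
If $k\in A_s$, then $ki\ge G_{s,kd}=\mu_{s+kd}-\mu_{s+1}$, so $w^kW_{s+kd}$ is a multiple of $x^{\mu_{s+kd}-\mu_{s+1}}W_{s+kd}\in K_{s+1}$. This gives ``if''. Conversely let $f\in K_{s+1}$. If $f-yW_{s+1}\in K_{s+1}$ is nonzero, its initial monomial is $w^ky^{n-1-s-kd}\in\mathfrak{s}_{s+1}$ with some $k\ge1$, and $k\in A_s$ by \eqref{eq:member}. This is also the initial monomial of $w^kW_{s+kd}$. Subtract a multiple and iterate; $k$ increases. Uniqueness holds since the $w^kW_{s+kd}$ have distinct initial monomials.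
\end{proof}

\begin{lemma}\label{lem:D2}
Let $s\ge0$. Then
\[
(b_k)_{k\in\Lambda_s}\longmapsto K_s=(W_s)+x^{g_{s+1}}K_{s+1},\qquad W_s=yW_{s+1}+\sum_{k\in\Lambda_s}b_kw^kW_{s+kd},
\]
is a bijection from $\mathbb{F}_q^{\Lambda_s}$ to the set of homogeneous ideals $K_s$ with $\operatorname{in}(K_s)=\mathfrak{s}_s$ and $(K_s:x^{g_{s+1}})=K_{s+1}$.
\end{lemma}

\begin{proof}
The map is well defined by the ``if'' part of Lemma~\ref{lem:D1} and by Lemma~\ref{lem:glue}(a).

\emph{Surjectivity.} Given $K_s$, let $W\in K_s\subseteq K_{s+1}$ be homogeneous with initial term $y^{n-1-s}$ and write it as in Lemma~\ref{lem:D1}. If $k\in A_s\setminus\Lambda_s$, then $ki-g_{s+1}\ge G_{s,kd}$, so $x^{ki-g_{s+1}}W_{s+kd}\in K_{s+1}$ and $w^kW_{s+kd}\in x^{g_{s+1}}K_{s+1}\subseteq K_s$. Dropping these terms we obtain $W_s\in K_s$ of the required form, and $K_s=(W_s)+x^{g_{s+1}}K_{s+1}$ by Lemma~\ref{lem:glue}(b).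

\emph{Injectivity.} If $(b_k)\ne(b_k')$ give the same $K_s$, then $\sum_{k\in\Lambda_s}(b_k-b'_k)w^kW_{s+kd}\in K_s$ has initial monomial $w^ky^{n-1-s-kd}$ for some $k\in\Lambda_s$. It lies in $\mathfrak{s}_s=(y^{n-1-s})+x^{g_{s+1}}\mathfrak{s}_{s+1}$ and is not divisible by $y^{n-1-s}$, so it lies in $x^{g_{s+1}}\mathfrak{s}_{s+1}$. By \eqref{eq:member} $ki-g_{s+1}\ge G_{s,kd}$, contradicting $k\in\Lambda_s$.
\end{proof}

Apply Lemma~\ref{lem:D2} for $s=n-2,\dots,0$, starting from $K_{n-1}=R$, and then Lemma~\ref{lem:D1} with $s=-1$, $K_0=K$, $f=F$. The result is: \emph{$H_u(F)$ is the number of families $(b_{s,k})$, $-1\le s\le n-2$, $k\in\Lambda_s$, for which the polynomial $W_{-1}$ defined by}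
\begin{equation}\label{eq:W}
W_{n-1}=1,\qquad W_s=yW_{s+1}+\sum_{k\in\Lambda_s}b_{s,k}w^kW_{s+kd}
\end{equation}
\emph{equals $F$.}

\subsection{Which corrections occur}
Since $kd\le n$, all exponents $ki$ are at most $ni$, while the widths $g_s$ decrease by the factor $n^2$. So, for given $i$, the step widths pass from ``larger than $ni$'' to ``at most $i/n$'' with at most one value in between. Let $\sigma$ be the smallest $s\in\{-1,\dots,n-3\}$ with $g_{s+2}\le ni$, and $\sigma=n-2$ if there is none. Then $g_{\sigma+1}>ni$ if $\sigma\ge0$.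

\begin{lemma}\label{lem:corr}
\begin{enumerate}
\item[(a)] Let $-1\le s<\sigma$. Then $\Lambda_s=\emptyset$ if $d\ge2$, and $\Lambda_s=\{1\}$ if $d=1$.
\item[(b)] $\Lambda_s=\emptyset$ for $\sigma+2\le s\le n-2$, so $W_s=y^{n-1-s}$ for $\sigma+2\le s\le n-1$.
\item[(c)] $g_{\sigma+3}+g_{\sigma+4}+\dots+g_{n-1}<i$ if $\sigma\le n-3$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Here $g_{s+2}>ni$. If $k\in\Lambda_s$ and $kd\ge2$, then $ki\ge G_{s,kd}\ge g_{s+2}>ni$, which is impossible. If $d=1$, then $1\in A_s$ as $G_{s,1}=0$, and for $s\ge0$ also $i<ni<g_{s+2}<g_{s+1}$, so $1\in\Lambda_s$.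

(b), (c) We have $g_{\sigma+3}=g_{\sigma+2}/n^2\le i/n$ whenever $\sigma+3\le n-1$, and the sum of $g_{\sigma+3}$ and all later $g$'s is at most $\frac98\cdot\frac in\le\frac38 i<i$, since consecutive terms have ratio at least $9$. This is (c). For $s\ge\sigma+2$ the number $g_{s+1}+G_{s,kd}=g_{s+1}+\dots+g_{s+kd}$ is a partial sum of it, so it is less than $i\le ki$, and $k\notin\Lambda_s$.
\end{proof}

\subsection{The case \texorpdfstring{$d\ge2$}{d at least 2}}
If $\sigma=n-2$, all $\Lambda_s$ are empty ($\Lambda_{n-2}$ because it requires $kd\le1$). So $H_u(F)$ is $1$ for $F=y^n$ and $0$ otherwise. If $\sigma\le n-3$, then $W_{-1}=y^{\sigma+1}W_\sigma$ by Lemma~\ref{lem:corr}(a). As $kd\ge2$, the $W$'s in the sums for $s=\sigma+1$ and $s=\sigma$ have index at least $\sigma+2$ and are monomials. So $W_{-1}=F$ means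
\[
\alpha_k=[k\in\Lambda_{\sigma+1}]\,b_{\sigma+1,k}+[k\in\Lambda_\sigma]\,b_{\sigma,k}\qquad\text{for all }k\ge1,\ kd\le n,
\]
where $[\cdot]$ is $1$ or $0$ according to whether the statement holds, and $\alpha_k=0$ for $k\notin E$. Hence $H_u(F)=q^{|\Lambda_\sigma\cap\Lambda_{\sigma+1}|}$ if $\alpha_k=0$ for all $k\notin\Lambda_\sigma\cup\Lambda_{\sigma+1}$, and $H_u(F)=0$ otherwise. With Section~\ref{sec:short} and \eqref{eq:Vu}, in all cases $|V^u|=q^{\mathrm{const}}$. These $u$ are harmless.

\subsection{The case \texorpdfstring{$d=1$}{d=1}}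
By Lemma~\ref{lem:corr}(a),
\begin{equation}\label{eq:prod}
W_{-1}=\prod_{s=-1}^{\sigma-1}(y+b_{s,1}w)\cdot W_\sigma .
\end{equation}
We set $w=1$ and regard $F$ as a monic polynomial in $y$ of degree $n$.

\medskip\noindent
\emph{(i) $i<n$.} Then $ni<n^2=g_{n-1}$, so $\sigma=n-2$. As $i<g_{n-1}$, $\Lambda_{n-2}=\{1\}$ and $W_{n-2}=y+b_{n-2,1}w$. So $W_{-1}$ is a product of $n$ arbitrary linear factors, and $H_u=\operatorname{fl}$. Moreover $E=\{1,\dots,n\}$ since $ni<n^2\le\mu$. By \eqref{eq:Vu} and Section~\ref{sec:short},
\begin{equation}\label{eq:VX}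
|V^u|=X_{i,b}(q).
\end{equation}
If $n/2\le i<n$, then $\lceil n/i\rceil=2$, $\operatorname{tr}_2(F)=q^{n-1}$ for all $F$, and $X_{i,b}(q)=q^{n-1}\sum_F\operatorname{fl}(F)^b$.

\medskip\noindent
\emph{(ii) $i\ge n$.} Then $\operatorname{tr}_u=1$ and $\sigma\le n-3$, since $g_{n-1}=n^2\le ni$. Put $l=n-2-\sigma\ge1$ and $\theta_k=g_{\sigma+2}+\dots+g_{\sigma+k}$ for $2\le k\le l+1$. We show that $H_u$ is, up to a factor $q^{\mathrm{const}}$, one of the functions $\operatorname{fl}_j$: the step of intermediate width $g_{\sigma+2}$ only makes $W_{\sigma+1}$ or $W_\sigma$ arbitrary.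

By Lemma~\ref{lem:corr}(b) the $W_{\sigma+1+k}$, $k\ge1$, are monomials. So
\[
W_{\sigma+1}=y^l+\sum_{k\in\mathcal{B}}\omega_kw^ky^{l-k}\quad(\omega_k\text{ free}),\qquad\mathcal{B}=\Lambda_{\sigma+1}=\{1\le k\le l:\ ki<\theta_{k+1}\}.
\]
Indeed the lower bound $G_{\sigma+1,k}=g_{\sigma+3}+\dots+g_{\sigma+1+k}\le ki$ is automatic by Lemma~\ref{lem:corr}(c), and the upper bound is $g_{\sigma+2}+G_{\sigma+1,k}=\theta_{k+1}$. Next,
\[
W_\sigma=(y+b_1w)W_{\sigma+1}+\sum_{k\in\mathcal{A}}b_kw^ky^{l+1-k},\qquad \mathcal{A}=\{2\le k\le l+1:\ ki\ge\theta_k\},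
\]
since $G_{\sigma,1}=0$, $G_{\sigma,k}=\theta_k$ for $k\ge2$, the $W_{\sigma+k}$ with $k\ge2$ are monomials, and the upper bound in $\Lambda_\sigma$ is absent if $\sigma=-1$ and automatic if $\sigma\ge0$, where $g_{\sigma+1}>ni\ge ki$.

The set $\mathcal{A}$ is upward closed in $\{2,\dots,l+1\}$: if $k\in\mathcal{A}$ and $k\le l$, then $(k+1)i\ge\theta_k+i\ge\theta_k+g_{\sigma+k+1}=\theta_{k+1}$ by Lemma~\ref{lem:corr}(c). If $2\le k\le l$ and $k\notin\mathcal{A}$, then $ki<\theta_k\le\theta_{k+1}$, so $k\in\mathcal{B}$.

\emph{If $\mathcal{A}=\emptyset$}, then $2i<\theta_2$, so $1\in\mathcal{B}$ and $\mathcal{B}=\{1,\dots,l\}$. So $W_{\sigma+1}$ is an arbitrary monic polynomial of degree $l$, $W_\sigma=(y+b_1w)W_{\sigma+1}$, and $H_u=\operatorname{fl}_{\sigma+2}$. Here $E=\{1,\dots,n\}$: if $\sigma\ge0$, then $ni<g_{\sigma+1}\le\mu$; if $\sigma=-1$, then $n=l+1\notin\mathcal{A}$ means $ni<\theta_n=\mu$.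

\emph{If $\mathcal{A}=\{\alpha,\dots,l+1\}\ne\emptyset$}, write $W_\sigma=y^{l+1}+\sum_k\pi_kw^ky^{l+1-k}$. Then
\[
\pi_k=\omega_k+b_1\omega_{k-1}+[k\in\mathcal{A}]\,b_k\qquad(1\le k\le l+1),
\]
with $\omega_0=1$ and $\omega_k=0$ for $k\ge1$, $k\notin\mathcal{B}$. Let all $\pi_k$ be given. If $1\in\mathcal{B}$, then all $k$ with $1\le k<\alpha$ lie in $\mathcal{B}$. Choose $b_1$ and the $\omega_k$ with $k\in\mathcal{B}$, $k\ge\alpha$, freely. The equations for $k<\alpha$ then determine the $\omega_k$ with $k<\alpha$ successively, and those for $k\ge\alpha$ determine the $b_k$, $k\in\mathcal{A}$. If $1\notin\mathcal{B}$, then $i\ge\theta_2$, so $2\in\mathcal{A}$ and $\alpha=2$. The equation for $k=1$ gives $b_1=\pi_1$, the $\omega_k$ with $k\in\mathcal{B}$ are free, and the others determine the $b_k$, $k\ge2$. So every monic $W_\sigma$ of degree $l+1$ arises from the same number $q^{\mathrm{const}}$ of choices, and $H_u=q^{\mathrm{const}}\operatorname{fl}_{\sigma+1}$ by \eqref{eq:prod}. If $\sigma\ge0$, again $E=\{1,\dots,n\}$. If $\sigma=-1$, then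 $\operatorname{fl}_0=1$, so $H_u=q^{\mathrm{const}}$ is independent of $F$ and $|V^u|=q^{\mathrm{const}}$, whatever $E$ is.

\begin{lemma}\label{lem:flpoly}
For $j\ge0$, $b\ge1$ the sum $\sum_F\operatorname{fl}_j(F)^b$ over all monic $F\in\mathbb{F}_q[y]$ of degree $n$ is an integer polynomial in $q$, the same for all $q$.
\end{lemma}

\begin{proof}
The sum counts $b$ tuples in $\mathbb{F}_q^j$ together with an $F$ divisible by the least common multiple of the $b$ products $\prod(y-s_l)$. Sort by the equality pattern of the $bj$ entries. A pattern with $\rho$ classes has $q(q-1)\cdots(q-\rho+1)$ realizations. The degree $D$ of the least common multiple depends only on the pattern, and there are $q^{n-D}$ choices of $F$ if $D\le n$ and none otherwise.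
\end{proof}

Hence all $u=(0,i,-1)$ with $i\ge n/2$ are harmless. For $1\le i<n/2$ we have \eqref{eq:VX}. Adding everything up with Proposition~\ref{prop:cong} and \eqref{eq:harmless}, we obtain:

\begin{proposition}\label{prop:star}
For $\lambda=\lambda(n,b)$ there is an integer $A$ such that for all prime powers $q$
\begin{equation}\label{eq:star}
|V_\lambda(\mathbb{F}_q)|\equiv1+A(q-1)+\sum_{1\le i<n/2}\big(X_{i,b}(q)-1\big)\pmod{(q-1)^2},
\end{equation}
and $X_{i,b}(q)\equiv1\pmod{q-1}$ for $1\le i<n/2$.
\end{proposition}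

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

For $n=3$, $b=2$ only $i=1$ occurs in \eqref{eq:star}, with $\lceil n/i\rceil=3$. Let $p\equiv2\pmod 3$ be prime and suppose $[V_{\lambda^*}]=P(L)$ in $K_0(\mathrm{Var}_{\mathbb{F}_p})$. For $q=p^\nu$, counting $\mathbb{F}_q$-points is a ring homomorphism $K_0(\mathrm{Var}_{\mathbb{F}_p})\to\mathbb{Z}$, so $P(q)=|V_{\lambda^*}(\mathbb{F}_q)|$ for all $\nu\ge1$. By \eqref{eq:star} and \eqref{eq:X12},
\[
P(1)+P'(1)(q-1)\equiv1+(A+11+4\varepsilon)(q-1)\pmod{(q-1)^2}.
\]
Modulo $q-1$ this gives $P(1)\equiv1$ for all $\nu$, so $P(1)=1$. Hence $P'(1)\equiv A+11+4\varepsilon\pmod{q-1}$. Large even $\nu$ have $\varepsilon=1$ and give $P'(1)=A+15$. Large odd $\nu$ have $\varepsilon=-1$ and give $P'(1)=A+7$. This is a contradiction. \qed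

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

Over a field containing a primitive cube root of unity the argument above breaks down, because then $\varepsilon=1$ for all finite fields involved. For general $k$ we need a truncated count that stays nonpolynomial after every finite extension of the finite field. For $i=1$ the number $\operatorname{tr}_n(F)$ counts the $s$ for which $\prod(y-s_l)-F$ is constant, that is, the points of a curve. For $n=3$ these were conics; for $n=5$ and $n=6$ we find among them curves whose components have genus at least $2$. To pass from $k$ to finite fields we first need a model of $V_\lambda$ over $\mathbb{Z}$.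

\subsection{A model over \texorpdfstring{$\mathbb{Z}$}{Z}}
Let $\lambda$ be arbitrary. For each border monomial $m\in M$ (that is, $m=v\beta$ with a variable $v$ and $\beta\in B$) and each $\beta'\in B$ with $\beta'>m$ take a coordinate $c_{m,\beta'}$. Define endomorphisms $X_v$, $v\in\{z,x,y\}$, of the free module on $B$ by
\[
X_v\beta=v\beta\ \text{ if }v\beta\in B,\qquad X_v\beta=-\sum_{\beta'}c_{v\beta,\beta'}\beta'\ \text{ otherwise}.
\]
Let $\mathcal{V}_\lambda$ be the closed subscheme of affine space over $\mathbb{Z}$ on which the $X_v$ commute. The $X_v$ strictly raise the order on $B$, so every product of $|B|$ of them is $0$.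

\begin{lemma}\label{lem:model}
For every field $K$ the set $\mathcal{V}_\lambda(K)$ is in bijection with the set of ideals of type $\lambda$ over $K$. For every field $k$ we have $[V_\lambda]=[(\mathcal{V}_{\lambda,k})_{\mathrm{red}}]$ in $K_0(\mathrm{Var}_k)$.
\end{lemma}

\begin{proof}
If the $X_v$ commute, the map $K[z,x,y]\to K^B$, $f\mapsto f(X)\cdot1$, sends each $\beta\in B$ to $\beta$, since all divisors of $\beta$ lie in $B$. So it is surjective, and its kernel $I$ is an ideal of codimension $|B|$ supported at the origin. It contains $m+\sum c_{m,\beta'}\beta'$ for every border monomial $m$. Minimal generators of $M$ are border monomials, so $\operatorname{in}(I\,K[[z,x,y]])\supseteq M$, with equality by Lemma~\ref{lem:reduced}(a). Conversely, the multiplication operators of an ideal of type $\lambda$ in the basis $B$ commute and have the above form by Lemma~\ref{lem:reduced}(b). The two constructions are mutually inverse.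

Let $W=(\mathcal{V}_{\lambda,k})_{\mathrm{red}}$. The same formula over $W$ gives a surjection $\mathcal{O}_W[z,x,y]\to\mathcal{O}_W^B$, that is, a flat family of subschemes of length $|B|$ supported at the origin, and hence a morphism from $W$ to the Hilbert scheme. As $W$ is reduced and the fibers have type $\lambda$, it factors through a morphism $W\to V_\lambda$, which is bijective on $K$-points for all fields $K\supseteq k$.

It remains to see that a morphism $X\to Y$ of $k$-varieties which is bijective on $K$-points for all $K\supseteq k$ gives $[X]=[Y]$. Let $\eta$ be the generic point of a component of $Y$. Lifting the point $\eta\in Y(\kappa(\eta))$ gives a point $\xi$ of the fiber $X_\eta$ with $\kappa(\xi)=\kappa(\eta)$. A second point $\xi'\in X_\eta$ would yield two different $\kappa(\xi')$-points of $X$ over the same point of $Y$, namely $\xi'$ itself and the one obtained from $\xi$. So $X_\eta$ is a single point. It is reduced, because $\mathcal{O}_{Y,\eta}=\kappa(\eta)$ and $X_\eta$ is therefore a localization of $X$. So $X_\eta\to\eta$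 is an isomorphism, and $X\to Y$ is an isomorphism over a nonempty open subset of $Y$. Noetherian induction on $Y$ finishes the proof.
\end{proof}

\subsection{Passing to finite fields}
Suppose that $[V_\lambda]=P_\lambda(L)$ in $K_0(\mathrm{Var}_k)$ for finitely many given $\lambda$, where $P_\lambda=\sum_jp_jt^j$. By Lemma~\ref{lem:model}, for each of them $[(\mathcal{V}_{\lambda,k})_{\mathrm{red}}]-\sum p_j[\mathbb{A}^j]$ is, in the free abelian group on isomorphism classes, a finite integral combination of elements $[X]-[Y]-[X\setminus Y]$. The finitely many varieties, closed immersions with their complements, and isomorphisms involved, and the surjective closed immersion $(\mathcal{V}_{\lambda,k})_{\mathrm{red}}\to\mathcal{V}_{\lambda,k}$, are defined over some finitely generated subring $\mathcal{O}\subset k$ with the same properties \cite{EGA}. For a homomorphism $\mathcal{O}\to\mathbb{F}$ to a finite field we may count $\mathbb{F}$-points. A surjective closed immersion is bijective on $\mathbb{F}$-points, so $|V_\lambda(\mathbb{F})|=|\mathcal{V}_\lambda(\mathbb{F})|=P_\lambda(|\mathbb{F}|)$.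 The ring $\mathcal{O}$ has a finite residue field $\mathbb{F}_{q_0}$, of characteristic $p=\operatorname{char}k$ if $\operatorname{char}k>0$. If $\operatorname{char}k=0$, we may take $p>5$ by adjoining $1/30$ to $\mathcal{O}$. Thus
\begin{equation}\label{eq:spread}
|V_\lambda(\mathbb{F}_q)|=P_\lambda(q)\qquad\text{for all }q=q_0^\nu,\ \nu\ge1,
\end{equation}
and $q_0$ may be replaced by any of its powers.

\subsection{Isolating a multiplicity type}
Choose $n$ and $\Phi\in\mathbb{F}_p[y]$ as follows:
\[
p\ne2,5:\ \ n=5,\ \Phi=y^4(y-1);\qquad p=2:\ \ n=5,\ \Phi=y^2(y-1)^3;\qquad p=5:\ \ n=6,\ \Phi=y^4(y-1)^2 .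
\]
So $n=6$ if and only if $\operatorname{char}k=5$. In each case $\Phi$ has two distinct roots with different multiplicities. Hence there are $q(q-1)$ split polynomials with the multiplicities of $\Phi$, and all of them are affinely equivalent to $\Phi$ over $\mathbb{F}_q$.

The values $n!/\prod m_j!$ of $\operatorname{fl}$ on split polynomials are $1,5,10,20,30,60,120$ for the $7$ partitions of $5$ and $1,6,15,20,30,60,90,120,180,360,720$ for the $11$ partitions of $6$. Within each list the values are distinct, so $\operatorname{fl}(F)$ determines the multiplicities. Let $\mathcal{D}$ be the list for $n$, let $v^*=\operatorname{fl}(\Phi)$ (that is, $5$, $10$, $15$ in the three cases), and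
\[
\mathcal{L}(T)=T\prod_{v\in\mathcal{D}\setminus\{v^*\}}(T-v)=\sum_{b=1}^{|\mathcal{D}|}l_bT^b\in\mathbb{Z}[T],\qquad\Delta=\mathcal{L}(v^*)\ne0 .
\]

Assume for contradiction that $[V_{\lambda(n,b)}]=P_b(L)$ in $K_0(\mathrm{Var}_k)$ for all $1\le b\le|\mathcal{D}|$, and let $q=q_0^\nu$ be as in \eqref{eq:spread}. The $i$ with $1\le i<n/2$ are $1,2$, with $\lceil n/i\rceil=n,3$. By Proposition~\ref{prop:star}, $P_b(q)\equiv1\pmod{q-1}$ for all $\nu$, so $P_b(1)=1$, and
\[
X_{1,b}(q)+X_{2,b}(q)\equiv2+a_b(q-1)\pmod{(q-1)^2}
\]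
with integers $a_b$ independent of $\nu$. Multiply by $l_b$ and sum over $b$. The left side becomes $\sum_F\mathcal{L}(\operatorname{fl}(F))(\operatorname{tr}_n(F)+\operatorname{tr}_3(F))$, in which only split $F$ with the multiplicities of $\Phi$ survive. On the right $\sum l_b=\mathcal{L}(1)=0$, because $1\in\mathcal{D}\setminus\{v^*\}$. As $\operatorname{tr}_N$ is affinely invariant, with $a'=\sum l_ba_b$ we get
\[
\Delta\,q(q-1)\big(\operatorname{tr}_n(\Phi)+\operatorname{tr}_3(\Phi)\big)\equiv a'(q-1)\pmod{(q-1)^2},
\]
that is,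
\begin{equation}\label{eq:trsum}
\Delta\big(\operatorname{tr}_n(\Phi)+\operatorname{tr}_3(\Phi)\big)\equiv a'\pmod{q-1}\qquad\text{for all }q=q_0^\nu .
\end{equation}
Here $\operatorname{tr}_N(\Phi)$ is computed over $\mathbb{F}_q$. We now show that $\operatorname{tr}_3(\Phi)$ is constant modulo $q-1$ and that $\Delta\operatorname{tr}_n(\Phi)$ is not.

\subsection{The term \texorpdfstring{$\operatorname{tr}_3$}{tr3}}
Eliminating one of the $s_l$ by means of $e_1$, we see that $\operatorname{tr}_3(\Phi)$ is the number of zeros in $\mathbb{F}_q^{n-1}$ of a polynomial of degree at most $2$ over $\mathbb{F}_p$.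

\begin{lemma}\label{lem:quadric}
Let $f$ be a polynomial of degree at most $2$ in $m\ge0$ variables over a finite field. After replacing the field by a suitable finite extension $\mathbb{F}_{q_0}$, the number of zeros of $f$ in $\mathbb{F}_q^m$, $q=q_0^\nu$, $\nu\ge1$, is an integer polynomial in $q$.
\end{lemma}

\begin{proof}
We use induction on $m$. The case $\deg f\le1$ is clear (this includes constants). Otherwise let $g\ne0$ be the quadratic part of $f$. We claim that over a finite extension, after a linear change of variables and multiplication by a scalar, $g=x_1^2$ or $g=x_1x_2+g'(x_3,\dots,x_m)$. If the polar form $g(v+v')-g(v)-g(v')$ vanishes, then the characteristic is $2$ and $g=\sum a_jx_j^2$ is the square of a linear form. If the characteristic is odd and $g$ has rank one, then $g$ is a multiple of $x_1^2$. In all other cases there is a plane on which the polar form is nondegenerate. Over a finite extension $g$ is a product $x_1x_2$ of two independent linear forms on it, and the orthogonal complement for the polar form splits off.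

If $g=x_1x_2+g'$, a translation of $x_1,x_2$ brings $f$ to the form $x_1x_2+f'(x_3,\dots,x_m)$ with $\deg f'\le2$. The equation $x_1x_2=c$ has $2q-1$ solutions for $c=0$ and $q-1$ otherwise, so
\[
\#\{f=0\}=(q-1)q^{m-2}+q\,\#\{f'=0\},
\]
and we use induction. If $g=x_1^2$, then $f=x_1^2+\ell$ with $\deg\ell\le1$. If $\ell$ involves some $x_j$ with $j\ge2$, the number of zeros is $q^{m-1}$. Otherwise it is $q^{m-1}$ times the number of distinct roots of $f$ as a polynomial in $x_1$, once these lie in the field.
\end{proof}

An integer polynomial in $q$ is constant modulo $q-1$. So, after replacing $q_0$ by a power, \eqref{eq:trsum} gives an integer $a''$ with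
\begin{equation}\label{eq:Y}
\Delta\,Y(q)\equiv a''\pmod{q-1},\qquad Y(q)=\operatorname{tr}_n(\Phi),\qquad q=q_0^\nu,\ \nu\ge1 .
\end{equation}

\subsection{A curve with components of genus at least \texorpdfstring{$2$}{2}}
We have $Y(q)=|\mathcal{C}(\mathbb{F}_q)|$ for
\[
\mathcal{C}=\{s\in\mathbb{A}^n:\ e_k(s)=e_k(\Phi),\ 1\le k<n\}=\Big\{s:\ \prod_{l=1}^n(y-s_l)=\Phi(y)+\kappa\text{ for some scalar }\kappa\Big\}.
\]
The scheme $\mathcal{C}$ is cut out by $n-1$ equations in $\mathbb{A}^n$, and it is finite over the affine line $\mathbb{A}^1_\kappa$, because each $s_l$ is a root of the monic polynomial $\Phi+\kappa$. So every component of $\mathcal{C}$ over $\overline{\mathbb{F}}_p$ has dimension $1$ and dominates $\mathbb{A}^1_\kappa$. The function field of \emph{each} component is generated over $\overline{\mathbb{F}}_p(\kappa)$ by all roots of $\Phi+\kappa$. So it is a splitting field $\mathbb{L}$ of $\Phi+\kappa$ over $\overline{\mathbb{F}}_p(\kappa)$. The polynomial $\Phi+\kappa$ is irreducible, being linear in $\kappa$ with leading coefficient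 $1$, and it is separable since $\Phi'\ne0$. So $\mathbb{L}/\overline{\mathbb{F}}_p(\kappa)$ is Galois, with group $\mathcal{G}$ say.

\begin{lemma}\label{lem:genus}
The genus $\mathfrak{g}$ of $\mathbb{L}$ is at least $2$.
\end{lemma}

\begin{proof}
By the Riemann--Hurwitz formula,
\[
2\mathfrak{g}-2=|\mathcal{G}|\Big(-2+\sum_P\frac{d_P}{e_P}\Big),
\]
where $P$ runs over the points of $\mathbb{P}^1_\kappa$, $e_P$ is the ramification index and $d_P$ the different exponent; $d_P=e_P-1$ in the tame case $p\nmid e_P$. It suffices to show that the bracket is positive.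

Consider a finite point $\kappa=\kappa_0$ and a root $y_0$ of $\Phi+\kappa_0$ of multiplicity $e$ with $p\nmid e$. Near $y_0$ the equation $\Phi(y)+\kappa=0$ reads $(y-y_0)^e\cdot(\text{unit})=-(\kappa-\kappa_0)$. The unit has an $e$-th root in $\overline{\mathbb{F}}_p[[y-y_0]]$, so the $e$ roots near $y_0$ generate the extension by $(\kappa-\kappa_0)^{1/e}$. For $e=1$ they contribute nothing. The local extension is the compositum over all $y_0$. At $\kappa=\infty$ the same argument with $1/y$ and $1/\kappa$ gives $e_\infty=n$, tame, if $p\nmid n$.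

\emph{$p\ne2,5$}: $\Phi=y^4(y-1)$, $\Phi'=y^3(5y-4)$. At $\kappa=0$ we have $e=4$, tame. At $\kappa=-\Phi(4/5)\ne0$ there is a double root $4/5$, as $\Phi''(4/5)=4\cdot\frac{16}{25}\ne0$, and all other roots are simple. So $e=2$, tame. At $\infty$, $e=5$, tame. Elsewhere all roots are simple. The bracket is $-2+\frac34+\frac12+\frac45=\frac1{20}$.

\emph{$p=5$}: $\Phi=y^4(y-1)^2$, $\Phi'=y^3(y-1)(6y-4)=y^3(y-1)(y+1)$. At $\kappa=0$ the roots near $0$ generate the extension by $\kappa^{1/4}$ and those near $1$ a subextension of it. So $e=4$. At $\kappa=-\Phi(-1)=-4\ne0$ there is one double root $-1$, as $\Phi''(-1)=2\ne0$, and the other roots are simple. So $e=2$. At $\infty$, $e=6$. All this is tame, and elsewhere there is no ramification. The bracket is $-2+\frac34+\frac12+\frac56=\frac1{12}$.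

\emph{$p=2$}: $\Phi=y^2(y+1)^3$, $\Phi'=y^2(y+1)^2$. At $\kappa=0$ the roots near $1$ generate the tame extension by $\kappa^{1/3}$. The roots near $0$ generate $\mathbb{E}=\overline{\mathbb{F}}_2((y))$ over $\overline{\mathbb{F}}_2((\kappa))$, where $\kappa=y^2(1+y)^3$. This extension is quadratic and separable, as $d\kappa/dy\ne0$, hence Galois. By Weierstrass preparation $\Phi(T)+\kappa=\omega(T)\cdot(\text{unit})$ in $\overline{\mathbb{F}}_2[[\kappa,T]]$, with $\omega$ the minimal polynomial of the uniformizer $y$ of $\mathbb{E}$. So the different exponent of $\mathbb{E}$ is $\operatorname{ord}_y\omega'(y)=\operatorname{ord}_y\Phi'(y)=2$. The compositum has $e=6$. It is tame of index $3$ over $\mathbb{E}$, so by transitivity of the different $d=2+3\cdot2=8$. At $\infty$, $e=5$, tame. Since $\Phi'$ vanishes only at $0$ and $1$, where $\Phi=0$, there is no other ramification. The bracket is $-2+\frac86+\frac45=\frac2{15}$.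
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:B}]
Replace $q_0$ by a power so that the components of $\mathcal{C}_{\mathrm{red}}$, the finitely many points over which the normalization of $\mathcal{C}_{\mathrm{red}}$ is not an isomorphism, their preimages, and the points at infinity of the smooth projective models are all defined over $\mathbb{F}_{q_0}$. Let $\tau\ge1$ be the number of components. Recall Weil's theorem: a smooth projective geometrically irreducible curve of genus $\mathfrak{g}$ over $\mathbb{F}_{q_0}$ has $q_0^\nu+1-\sum\omega^\nu$ points over $\mathbb{F}_{q_0^\nu}$, the sum over $2\mathfrak{g}$ complex numbers $\omega$ with $|\omega|=q_0^{1/2}$. Summing over the components we get, with $q=q_0^\nu$,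
\[
Y(q)=\tau q+c-\Sigma_\nu,\qquad\Sigma_\nu=\sum_{l=1}^{2\mathfrak{g}\tau}\omega_l^\nu\in\mathbb{Z},\qquad|\omega_l|=q_0^{1/2},
\]
with $c\in\mathbb{Z}$ independent of $\nu$. By \eqref{eq:Y}, the integer $\Delta(\tau+c)-\Delta\Sigma_\nu-a''$ is divisible by $q-1$ for all $\nu$. Its absolute value is $O(q^{1/2})$, so it vanishes for all large $\nu$. As $\Delta\ne0$, the sequence $\Sigma_\nu$ is constant for $\nu\ge\nu_0$. But all $\omega_l$ are different from $0$ and $1$, and for distinct nonzero $\omega$ the sequences $(\omega^\nu)_{\nu\ge\nu_0}$ are linearly independent by the Vandermonde determinant. So $\sum_l\omega_l^\nu=\mathrm{const}\cdot1^\nu$ is impossible: each $\omega_l$ occurs on the left with positive multiplicity, and $2\mathfrak{g}\tau>0$ by Lemma~\ref{lem:genus}.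

This contradiction shows that for some $1\le b\le|\mathcal{D}|\le11$ the class $[V_{\lambda(n,b)}]$ is not a polynomial in $L$ over $k$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{EGA} EGA IV, \S8.
\bibitem{Zhan} Sailun Zhan, \emph{Punctual Hilbert schemes of points of $\mathbb{A}^3$ in the Grothendieck group of varieties}, arXiv:2208.02419 (2022).
\end{thebibliography}
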